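# Closed mass problems in Baire space and in Cantor space: a lattice sentence that tells them apart

## Two lattices that ought to have the same theory

Take the closed subsets of Baire space $\mathbb N^{\mathbb N}$, compare them by Medvedev reducibility, and call the resulting lattice of degrees $\mathcal B$. Do the same with the closed subsets of Cantor space $2^{\mathbb N}$ and call the lattice $\mathcal C$. Are $\mathcal B$ and $\mathcal C$ isomorphic? If not, do they at least satisfy the same first-order sentences in the language of lattices? The question comes from Joshua Cole's paper "A closed subset of Baire space not Medvedev equivalent to any closed set of Cantor space", arXiv:2407.10015 (2024).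

A natural first guess is: *they may or may not be isomorphic, but no first-order sentence tells them apart.* To see why one would guess this, and to test it, we need the definitions.

**Turing functionals.** A Turing functional $\Phi$ is an oracle program; $\Phi(g)(k)$ is its output on input $k$ with oracle $g\in\mathbb N^{\mathbb N}$, and $\Phi(g)$ is defined if $\Phi(g)(k)$ converges for every $k$. A convergent computation reads only finitely many oracle values. For a finite string $\sigma$ we write $\Phi(\sigma)(k)\!\downarrow=v$ if the program halts with output $v$ and reads the oracle only at positions below $|\sigma|$, where it finds the values of $\sigma$. Then $\Phi(g)(k)=v$ for every $g\supseteq\sigma$; conversely, if $\Phi(g)(k)=v$, then $\Phi(\sigma)(k)\!\downarrow=v$ for some $\sigma\subseteq g$. Similarly, $\Phi(A\oplus\rho)(k)\!\downarrow$, with $\rho$ finite, means that the computation reads the second half of its oracle only below $|\rho|$. Here $(f\oplus g)(2k)=f(k)$ and $(f\oplus g)(2k+1)=g(k)$. Let $\Phi_0,\Phi_1,\dots$ list all Turing functionals. We identify $A\subseteq\mathbb N$ with its characteristic function.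

**Medvedev reducibility.** A mass problem is a subset $P\subseteq\mathbb N^{\mathbb N}$. We write $P\le_s Q$ if there is one Turing functional $\Phi$ such that $\Phi(g)$ is defined and $\Phi(g)\in P$ for every $g\in Q$. We write $P\equiv_s Q$ if $P\le_s Q$ and $Q\le_s P$; the degrees are the $\equiv_s$-classes.

Think of $P$ as a problem and its members as solutions: $P\le_s Q$ says that one program turns every solution of $Q$ into a solution of $P$. For example, $\{A\}\le_s\{B\}$ means $A\le_T B$, and $\{A,B\}\le_s\{A\}$ always, by the identity.

**Topology.** Both spaces carry the topology generated by the sets $[\sigma]=\{f:\sigma\subseteq f\}$, for finite strings $\sigma$. The space $2^{\mathbb N}$ is compact; $\mathbb N^{\mathbb N}$ is not.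

**Join and meet.** Put
$$P\vee Q=\{f\oplus g:f\in P,\ g\in Q\},\qquad P\wedge Q=\{0^\frown f:f\in P\}\cup\{1^\frown g:g\in Q\}.$$
To solve $P\vee Q$ one solves both problems; to solve $P\wedge Q$ one solves either and says which. These are the least upper bound and the greatest lower bound. For the first, $P,Q\le_s P\vee Q$ by taking halves, and reductions of $P$ and of $Q$ to $R$ combine into one of $P\vee Q$ to $R$. For the second, $P\wedge Q\le_s P,Q$ by prefixing a bit, and reductions of $R$ to $P$ and to $Q$ combine into one of $R$ to $P\wedge Q$, because the first bit says which to use. Both operations send closed sets to closed sets. For instance, $\{A\}\vee\{B\}=\{A\oplus B\}$; and if $A\ne B$, then $\{A\}\wedge\{B\}\equiv_s\{A,B\}$, because a single position where $A$ and $B$ differ tells a program which of the two it holds.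

Both lattices are distributive: $f\oplus(i^\frown g)\mapsto i^\frown(f\oplus g)$ and its inverse show $P\vee(Q\wedge R)\equiv_s(P\vee Q)\wedge(P\vee R)$, and in any lattice one distributive law implies the other. Both have a bottom $0$, consisting of the sets with a computable member, and a top $1$, the empty set ($P\le_s\emptyset$ holds vacuously). We often write a set for its degree.

A closed subset of $2^{\mathbb N}$ is closed in $\mathbb N^{\mathbb N}$, and the operations and the reducibility are the same. So $\mathcal C$ is a sublattice of $\mathcal B$ with the same $0$ and $1$.

Now the case for the guess. For singletons the two lattices agree: $\{f\}\equiv_s\{G_f\}$, where $G_f\subseteq\mathbb N$ is the set of codes of pairs $(k,f(k))$. Also, Shafer showed that the first-order theories of $\mathcal B$ and $\mathcal C$ are recursively isomorphic, that is, a computable permutation of the sentences carries one theory onto the other. That does not make them equal (the even and the odd numbers are recursively isomorphic and disjoint), but it does say that they are equally complicated.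

Against isomorphism there is Cole's theorem: some closed subset of Baire space is not Medvedev equivalent to any closed subset of Cantor space. A sensible first attempt at a negative answer starts there, and it stops immediately. The theorem says that the *inclusion* $\mathcal C\subseteq\mathcal B$ is not onto, and a proper sublattice can be isomorphic to the whole: the even numbers are a proper sublattice of the chain $\mathbb N$, and $n\mapsto 2n$ is an isomorphism onto it. We need a property that the lattice itself can see.

## Small configurations by hand

Let us test the guess on the simplest sentences, those which assert that some finite configuration exists.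

*Chains.* If $A$ is noncomputable, $0<\{A\}<1$ is a three-element chain in both lattices.

*Two incomparable elements.* Let $A,B\subseteq\mathbb N$ be Turing incomparable. In both lattices, the elements
$$0<\{A,B\}<\{A\},\{B\}<\{A\oplus B\}<1$$
form a six-element sublattice, with $\{A\}\wedge\{B\}=\{A,B\}$ and $\{A\}\vee\{B\}=\{A\oplus B\}$. The bottom inequality is strict because neither $A$ nor $B$ is computable; the middle ones are strict by incomparability; the top one is strict because $\{A\oplus B\}\ne\emptyset$.

*Two nonzero elements with meet $0$.* This occurs in neither lattice: if $P\wedge R$ has a computable member, dropping its first bit gives a computable member of $P$ or of $R$.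

*Two elements different from $1$ with join $1$.* This occurs in neither lattice: if $P\vee Q=\emptyset$, then $P=\emptyset$ or $Q=\emptyset$.

The last two facts turn out to be, besides distributivity and $0\ne1$, the only restrictions on finite configurations, in either lattice. So the guess survives an infinite family of tests.

## Sentences with one block of quantifiers

**Theorem 1.** $\mathcal B$ and $\mathcal C$ satisfy exactly the same existential sentences, hence the same universal sentences, in the language $\{\vee,\wedge,0,1\}$.

Two pieces of vocabulary are needed. In a lattice, $x$ is *meet-irreducible* if $x=a\wedge b$ implies $x=a$ or $x=b$, and *join-irreducible* if $x=a\vee b$ implies $x=a$ or $x=b$. For a poset $X$ let $\mathcal O(X)$ be the lattice of its down-sets under $\cup$ and $\cap$, with bottom $\emptyset$ and top $X$.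

**Definition.** A finite distributive lattice $L$ is *admissible* if $0\neq 1$, $0$ is meet-irreducible and $1$ is join-irreducible.

The six-element lattice above is admissible. The four-element Boolean lattice is not, since there $0=a\wedge b$ with $a,b\ne0$.

**Step 1: reduction to finite lattices.** The purpose is to show that Theorem 1 follows from the statement
$$\text{every admissible } L \text{ embeds into } \mathcal C \text{ as a lattice, preserving } 0 \text{ and } 1. \tag{1}$$
Let $\exists\bar x\,\theta(\bar x)$, with $\theta$ quantifier-free, hold in $\mathcal B$ or in $\mathcal C$, with witnesses $\bar a$. Let $L$ be the sublattice generated by $\bar a$, $0$ and $1$. By distributivity every element of $L$ is a join of meets of generators, so $L$ is finite. By the preceding section, $0\ne1$, $0$ is meet-irreducible and $1$ is join-irreducible in the big lattice, hence in $L$. So $L$ is admissible. Quantifier-free formulas do not change their truth value when we pass to a substructure or along an embedding. So $\theta(\bar a)$ holds in $L$, and by (1) the image of $\bar a$ satisfies $\theta$ in $\mathcal C$, hence also in $\mathcal B\supseteq\mathcal C$. Thus the two lattices have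 the same true existential sentences. A universal sentence is the negation of an existential one, so they have the same true universal sentences too.

**Step 2: independent points.** The purpose is to find, for each $n$, points $f_0,\dots,f_{n-1}\in2^{\mathbb N}$ with $f_i\not\le_T\bigoplus_{j\ne i}f_j$ for each $i$. For a set of indices $S=\{s_0<\dots<s_{l-1}\}$ with $l\geq1$ we define $f_S=\bigoplus_{i\in S}f_i$ by $f_S(lq+u)=f_{s_u}(q)$ for $u<l$, and $f_\emptyset$ is the constant $0$.

Consider, for $i<n$ and $e\in\mathbb N$, the set of tuples with $\Phi_e(\bigoplus_{j\ne i}f_j)=f_i$. We show that it is nowhere dense in $(2^{\mathbb N})^n$. Take a box $\prod_j[\tau_j]$ and let $k=|\tau_i|$. If some extensions of the $\tau_j$ $(j\ne i)$ make $\Phi_e(\cdot)(k)$ converge, pass to such extensions, and extend $\tau_i$ by one bit, at position $k$, different from the value obtained. The smaller box misses the set. If there are no such extensions, then $\Phi_e(\bigoplus_{j\neq i}f_j)(k)$ diverges throughout the box, and the box itself misses the set. There are countably many pairs $(i,e)$, so by the Baire category theorem some tuple lies in none of these sets.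

Consequently, for $S,T\subseteq\{0,\dots,n-1\}$,
$$f_T\le_T f_S\iff T\subseteq S. \tag{2}$$
If $T\subseteq S$, select columns. If $i\in T\setminus S$ and $f_T\le_Tf_S$, then $f_i\le_T f_T\le_T f_S\le_T\bigoplus_{j\ne i}f_j$, a contradiction.

**Step 3: power sets.** Let $\mathcal P(n)$ be the set of subsets of $\{0,\dots,n-1\}$, ordered by inclusion. The purpose is to embed $\mathcal O(\mathcal P(n))$ into $\mathcal C$, preserving $0$ and $1$. Choose distinct binary strings $c_S$ of one fixed length, one for each $S\in\mathcal P(n)$. For an up-set $U\subseteq\mathcal P(n)$ let
$$K_U=\{c_S{}^\frown f_S:S\in U\}.$$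
This is a finite, hence closed, subset of $2^{\mathbb N}$. We check four facts.

First, $K_V\le_s K_U$ iff $U\subseteq V$. If $U\subseteq V$, then $K_U\subseteq K_V$ and the identity is a reduction. Conversely, if $K_V\le_s K_U$ and $S\in U$, then $f_S$ computes $f_T$ for some $T\in V$. By (2), $T\subseteq S$, and $S\in V$ because $V$ is an up-set.

Second, $K_U\wedge K_V\equiv_s K_{U\cup V}$. In one direction drop the first bit. In the other, read $c_S$, decide from a finite table whether $S\in U$, and prefix $0$ if so and $1$ if not.

Third, $K_U\vee K_V\equiv_s K_{U\cap V}$. Given $c_S{}^\frown f_S\oplus c_T{}^\frown f_T$ with $S\in U$ and $T\in V$, read the codes and output $c_{S\cup T}{}^\frown f_{S\cup T}$; here $S\cup T\in U\cap V$ since both are up-sets. Given $h\in K_{U\cap V}$, output $h\oplus h$.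

Fourth, $K_{\mathcal P(n)}$ has the computable member $c_\emptyset{}^\frown f_\emptyset$, so its degree is $0$, and $K_\emptyset=\emptyset$ has degree $1$.

Hence $D\mapsto\deg K_{\mathcal P(n)\setminus D}$ is as required: complements turn $\cup$ of down-sets into $\cap$ of up-sets, which is the join, and $\cap$ into $\cup$, which is the meet; it is injective by the first fact; and it sends $\emptyset$ to $0$ and $\mathcal P(n)$ to $1$. For $n=1$ this is the three-element chain $0<\{f_0\}<1$.

**Step 4: admissible lattices sit inside power-set lattices.** The purpose is to embed a given admissible $L$ into some $\mathcal O(\mathcal P(n))$, preserving $0$ and $1$. Let $J$ be the poset of nonzero join-irreducible elements of $L$. Birkhoff's theorem says that $a\mapsto\{j\in J:j\le a\}$ is an isomorphism from $L$ onto $\mathcal O(J)$; in particular, each nonzero $a$ has an element of $J$ below it.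

Since $1$ is join-irreducible and nonzero, $1\in J$ is the greatest element of $J$. Also $J$ has a least element. Otherwise the finite nonempty poset $J$ has two distinct minimal elements $j,j'$. An element of $J$ below $j\wedge j'$ would, by minimality, be equal to both; so there is none, and $j\wedge j'=0$ with $j,j'\ne0$. This contradicts the meet-irreducibility of $0$.

Let $n=|J|$ and define $F:\mathcal P(n)\to J$ as follows: $F(\emptyset)$ is the least element of $J$; on the $n$ one-element sets $F$ is any bijection onto $J$; and $F(S)$ is the greatest element if $|S|\ge2$. If $S\subsetneq T$, then either $S=\emptyset$ or $|T|\ge2$, so $F(S)\le F(T)$. Thus $F$ is monotone, and it is onto. Since $F$ is monotone, $F^{-1}(D)$ is a down-set for each $D\in\mathcal O(J)$. The map $D\mapsto F^{-1}(D)$ preserves $\cup$, $\cap$, $\emptyset$ and the whole set, and it is injective because $F$ is onto.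

Composing Steps 3 and 4 gives (1), and Theorem 1 is proved. $\blacksquare$

Note how both restrictions were used: the least and the greatest element of $J$ are what allowed us to fill in $F$ around an antichain.

So if a sentence distinguishes the lattices, it must alternate quantifiers. The embedding in Theorem 1 used only finite sets, where compactness plays no role. To break the guess, we look for a statement that compactness makes true.

## Splitting a problem by a finite table

Suppose $P\wedge R\le_s K\vee Q$ via $\Phi$. From $f\in K$ and $g\in Q$ the functional announces, by the bit $\Phi(f\oplus g)(0)$, whether it will produce a member of $P$ or one of $R$. Can we split $Q$ in advance, as $Q\equiv_s Q_0\wedge Q_1$, so that $K$ together with $Q_0$ always solves $P$, and $K$ together with $Q_1$ always solves $R$?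

*The case $K=\{A\}$, $Q\subseteq 2^{\mathbb N}$ closed.* The bit $\Phi(A\oplus g)(0)$ depends only on $g\in Q$ and, by compactness of $Q$, only on $g\restriction m$ for one fixed $m$. So there is a table $\tau\mapsto i(\tau)$ on strings of length $m$. Put $Q_j=\{g\in Q:i(g\restriction m)=j\}$. The functional $g\mapsto i(g\restriction m)^\frown g$ shows $Q_0\wedge Q_1\le_s Q$, and dropping a bit shows $Q\le_s Q_0\wedge Q_1$. Further, $\{A\}\vee Q_0\ge_s P$ and $\{A\}\vee Q_1\ge_s R$ by $\Phi$ without its first output. The table was found with the help of $A$, but that does not matter: it is *finite*, so it can be built into a program.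

*The same case in Baire space.* Each bit is still determined by a finite part of $g$, but infinitely many strings $\tau$ may be needed, and the infinite table may be noncomputable. For example, with the bit "$n\in A$?" for $g=n^\frown g'$, the table is $A$ itself. This is the exact point where the compactness argument stops.

This suggests taking as our property of $x$ the formula $\varphi(x)$:
$$\forall q,p,r\,\big[\,p\wedge r\le x\vee q\ \rightarrow\ \exists q_0,q_1\,(q_0\wedge q_1=q\ \&\ p\le x\vee q_0\ \&\ r\le x\vee q_1)\big],$$
where $u\le v$ abbreviates $u\vee v=v$.

One cannot hope that $\forall x\,\varphi(x)$ holds in $\mathcal C$. Let $A,B$ be Turing incomparable, $K=\{A,B\}\equiv_s\{A\}\wedge\{B\}$, $q=0$, $P=\{A\}$, $R=\{B\}$. Then $P\wedge R\le_s K\vee q$. If $q_0\wedge q_1=0$, then $q_0=0$ or $q_1=0$. In the first case $p\le x\vee q_0$ would say $\{A\}\le_s\{A,B\}$, so $A\le_T B$; in the second case we would get $B\le_T A$. So $\varphi(\{A,B\})$ fails. What went wrong is that for one and the same $g$ the bit varies with $f\in K$, and that $K$ is itself a proper meet. So we ask for $\varphi(x)$ only when $x$ is meet-irreducible: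
$$\Theta:\quad\forall x\,\big(x\text{ is meet-irreducible}\rightarrow\varphi(x)\big).$$
Since "$x$ is not meet-irreducible" is $\exists a,b\,(a\wedge b=x\ \&\ a\ne x\ \&\ b\ne x)$, the sentence $\Theta$ is equivalent to
$$\forall x,q,p,r\ \exists a,b,q_0,q_1\,\big[(a\wedge b=x\,\&\,a\ne x\,\&\,b\ne x)\ \text{or}\ p\wedge r\not\le x\vee q\ \text{or}\ (q_0\wedge q_1=q\,\&\,p\le x\vee q_0\,\&\,r\le x\vee q_1)\big],$$
which is a $\forall\exists$ sentence in the language $\{\vee,\wedge\}$.

**Theorem 2.** $\mathcal C\models\Theta$ and $\mathcal B\models\neg\Theta$. Hence $\mathcal B\not\equiv\mathcal C$, and in particular $\mathcal B\not\cong\mathcal C$.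

So the first guess is wrong, and both parts of the question have the answer no. By Theorem 1, no existential or universal sentence separates the two lattices, even with constants for $0$ and $1$; so $\forall\exists$ is the least complexity of a distinguishing sentence.

**Theorem 3.**
1. In $\mathcal C$, $\varphi(x)$ holds iff $x$ is meet-irreducible.
2. In $\mathcal B$, $\varphi$ implies meet-irreducibility, but for a singleton $\{A\}$ with $A\subseteq\mathbb N$, $\varphi(\{A\})$ holds iff $A$ is computable.

## Compactness and meet-irreducibility give $\mathcal C\models\Theta$

Let $K,Q,P,R\subseteq2^{\mathbb N}$ be closed, let $K$ have meet-irreducible degree in $\mathcal C$, and let $\Phi$ witness $P\wedge R\le_s K\vee Q$. We need closed $Q_0,Q_1\subseteq 2^{\mathbb N}$ with $Q\equiv_s Q_0\wedge Q_1$, $P\le_s K\vee Q_0$ and $R\le_s K\vee Q_1$.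

If $K$ or $Q$ is empty, take $Q_0=Q_1=Q$. Then $Q\wedge Q\equiv_s Q$ and $K\vee Q=\emptyset$, above which everything holds. From now on both are nonempty.

**Step 1: a finite table for the bit.** The purpose is to find $m$ such that $\Phi(f\oplus g)(0)$ depends only on $f\restriction m$ and $g\restriction m$. For $(f,g)\in K\times Q$ the bit $\Phi(f\oplus g)(0)\in\{0,1\}$ is computed from $f\restriction u$ and $g\restriction u$ for some $u$, so it is the same for all pairs in $[f\restriction u]\times[g\restriction u]$. These boxes cover the compact set $K\times Q$. Take a finite subcover and let $m$ be the largest $u$ that occurs in it. If $\sigma,\tau\in2^m$, $K\cap[\sigma]\ne\emptyset$ and $Q\cap[\tau]\ne\emptyset$, then a pair in $(K\cap[\sigma])\times(Q\cap[\tau])$ lies in a box of the subcover; that box is given by strings of length at most $m$, so it contains $[\sigma]\times[\tau]$. Hence the bit is constant on $(K\cap[\sigma])\times(Q\cap[\tau])$; call it $i(\sigma,\tau)$.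

**Step 2: for each $\tau$, make the bit independent of $f$.** The purpose is to use meet-irreducibility of $K$. Fix $\tau\in2^m$ with $Q\cap[\tau]\ne\emptyset$. For $j\in\{0,1\}$ let
$$K_j^\tau=\bigcup\{K\cap[\sigma]:\sigma\in2^m,\ K\cap[\sigma]\ne\emptyset,\ i(\sigma,\tau)=j\}.$$
These are closed subsets of $2^{\mathbb N}$ with $K=K_0^\tau\cup K_1^\tau$. We have $K_0^\tau\wedge K_1^\tau\le_s K$: read $f\restriction m$, look up $j=i(f\restriction m,\tau)$ in the finite table, output $j^\frown f$. And $K\le_s K_0^\tau\wedge K_1^\tau$: drop the first bit. So $K\equiv_s K_0^\tau\wedge K_1^\tau$, and since $K$ has meet-irreducible degree, there are $j(\tau)\in\{0,1\}$ and a functional $\Psi_\tau$ mapping $K$ into $K_{j(\tau)}^\tau$. In words: when $g$ begins with $\tau$, any $f\in K$ can be exchanged for an $f'\in K$ that makes the bit equal to $j(\tau)$.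

**Step 3: split $Q$.** For $j\in\{0,1\}$ let
$$Q_j=\bigcup\{Q\cap[\tau]:\tau\in2^m,\ Q\cap[\tau]\ne\emptyset,\ j(\tau)=j\}.$$
These are closed, $Q=Q_0\cup Q_1$, and $Q\equiv_s Q_0\wedge Q_1$: in one direction send $g$ to $j(g\restriction m)^\frown g$, in the other drop the first bit.

**Step 4: each half suffices.** The purpose is to check $P\le_s K\vee Q_0$ and $R\le_s K\vee Q_1$. Given $f\oplus g$ with $f\in K$ and $g\in Q_0$, let $\tau=g\restriction m$, so $j(\tau)=0$. Compute $f'=\Psi_\tau(f)\in K_0^\tau$. Only finitely many functionals $\Psi_\tau$ occur, so one program can contain them all. Then $f'\oplus g\in K\vee Q$ and $\Phi(f'\oplus g)(0)=i(f'\restriction m,\tau)=0$. Hence $\Phi(f'\oplus g)=0^\frown h$ with $h\in P$; output $h$. If $g\in Q_1$, then the same procedure gives $f'\in K_1^\tau$ and $\Phi(f'\oplus g)=1^\frown h$ with $h\in R$.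

This proves $\mathcal C\models\Theta$. $\square$

## An infinite table that only $A$ knows

For the second half of Theorem 2 fix any noncomputable $A\subseteq\mathbb N$, and let $x$ be the degree of $\{A\}$. We shall refute $\varphi(x)$ in $\mathcal B$.

First, $x$ is meet-irreducible. If $\{A\}\equiv_s P\wedge R$, then $A$ computes a member of $P\wedge R$, hence a member of $P$ or of $R$; so $P\le_s\{A\}$ or $R\le_s\{A\}$. On the other hand $\{A\}\equiv_s P\wedge R\le_s P,R$. Therefore $\{A\}\equiv_s P$ or $\{A\}\equiv_s R$.

Now we want $Q$ such that the question "$n\in A$?" is asked by a member of $Q$ and answered by $A$. The shape to try is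
$$Q=\{n^\frown g_n:n\in\mathbb N\},\quad P=\{A\oplus(n^\frown g_n):n\in A\},\quad R=\{A\oplus(n^\frown g_n):n\notin A\}, \tag{3}$$
with $g_n\in2^{\mathbb N}$. All three are closed in $\mathbb N^{\mathbb N}$, for any choice of the $g_n$. A cylinder that fixes the first two entries contains at most one point of each. So if $h$ is not in the set, we can shrink a cylinder around $h$ to avoid the one point that might be there. Moreover $P\wedge R\le_s\{A\}\vee Q$: from $A\oplus(n^\frown g_n)$ read $n$, look up $A(n)$, and prefix $0$ if $n\in A$ and $1$ if not.

The infinite branching at $n$ is essential here. If we code $n$ in binary, as $0^n1^\frown g_n$, then closing off in $2^{\mathbb N}$ adds the limit point $000\cdots$. It is computable, so the closed set has degree $0$.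

How should the $g_n$ be chosen? Two easy choices fail, each in an instructive way.

*All $g_n$ equal to $000\cdots$.* Then for any fixed $n\in A$ the point $A\oplus(n^\frown g_n)\in P$ is computable from $A$, so $P\le_s\{A\}$; likewise $R\le_s\{A\}$. So $Q_0=Q_1=Q$ is a legitimate splitting. A solution with label $n$ was simply traded for one with another label. To prevent this, $g_n$, even with $A$, must not compute $g_m$ for $m\ne n$.

*Points $g_n$ with $g_n(0)=A(n)$.* Then $Q_0=\{n^\frown g_n:n\in A\}$ and $Q_1=\{n^\frown g_n:n\notin A\}$ form a legitimate splitting: $n^\frown g_n\mapsto(1-g_n(0))^\frown n^\frown g_n$ shows $Q_0\wedge Q_1\le_s Q$, dropping a bit shows the converse, and $\{A\}\vee Q_0=P$, $\{A\}\vee Q_1=R$. Here $Q$ knew the table by itself. To prevent this, no single functional may read $A(n)$ off $n^\frown g_n$ for all $n$.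

These two demands turn out to be enough, and they can be met together.

## Points $g_n$ that cannot be traded and do not reveal $A$

**Lemma 4.** Let $A\subseteq\mathbb N$ be noncomputable. There are $g_n\in2^{\mathbb N}$ $(n\in\mathbb N)$ such that

1. $g_m\not\le_T A\oplus g_n$ whenever $m\ne n$;
2. for every Turing functional $\Phi_e$ there is $n$ such that it is not the case that $\Phi_e(n^\frown g_n)(0)\!\downarrow=A(n)$.

*Proof.* The plan is to secure (2) by fixing a finite initial segment $\sigma_n$ of each $g_n$, and then to obtain (1) by Baire category inside the cylinders $[\sigma_n]$.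

**Step 1: initial segments that secure (2).** By recursion on $e$ we choose distinct numbers $n_e$ and strings $\sigma_{n_e}\in2^{<\mathbb N}$. Let $F=\{n_0,\dots,n_{e-1}\}$. We claim that there is $n\notin F$ such that either

(i) some $\sigma\in2^{<\mathbb N}$ has $\Phi_e(n^\frown\sigma)(0)\!\downarrow\ne A(n)$, or

(ii) $\Phi_e(n^\frown\sigma)(0)\!\uparrow$ for all $\sigma\in2^{<\mathbb N}$.

Suppose not. Then for every $n\notin F$ some $\sigma$ makes $\Phi_e(n^\frown\sigma)(0)$ converge, and every convergent value equals $A(n)$. So for $n\notin F$ we can compute $A(n)$: search through all $\sigma$ and all running times for a convergent computation, and output its value. With the finitely many values $A(n)$, $n\in F$, put into the program by hand, this computes $A$, a contradiction.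

Let $n_e$ be such an $n$. If (i) holds for $n_e$, let $\sigma_{n_e}$ be a string as in (i); otherwise let $\sigma_{n_e}$ be empty. For $n$ not of the form $n_e$ let $\sigma_n$ be empty. Since the $n_e$ are distinct, each $\sigma_n$ is chosen only once.

Now let $g_n\supseteq\sigma_n$ be arbitrary in $2^{\mathbb N}$. In case (i), $\Phi_e(n_e{}^\frown g_{n_e})(0)$ converges to a value different from $A(n_e)$. In case (ii) it diverges, because a convergent computation would use only a finite part of $g_{n_e}$. So (2) holds for $\Phi_e$ with $n=n_e$.

**Step 2: independence inside the cylinders.** The purpose is to choose $g_n\in[\sigma_n]$ so that (1) holds. We proceed by recursion on $n$ and demand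
$$g_n\not\le_T A;\qquad g_n\not\le_T A\oplus g_m\ \text{ and }\ g_m\not\le_T A\oplus g_n\ \text{ for all } m<n.$$
The first two kinds of condition exclude only countably many points $g_n$, a meager set in $2^{\mathbb N}$. The third excludes, for each $m<n$ and each $d$, the set $\{g\in 2^{\mathbb N}:\Phi_d(A\oplus g)=g_m\}$. We claim that it is nowhere dense. Suppose it were dense in some $[\tau]$. If $\rho\supseteq\tau$ and $\Phi_d(A\oplus\rho)(k)\!\downarrow$, then $[\rho]$ contains a point $g$ of the set, so the value is $\Phi_d(A\oplus g)(k)=g_m(k)$. And for every $k$ such a $\rho$ exists: take a point $g\in[\tau]$ of the set and a long enough initial segment of it. So $A$ computes $g_m$: on input $k$, search for $\rho\supseteq\tau$ with $\Phi_d(A\oplus\rho)(k)\!\downarrow$ and output the value. This contradicts $g_m\not\le_TA$, which was demanded at stage $m$.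

So only a meager set is excluded altogether, and by the Baire category theorem a suitable $g_n\in[\sigma_n]$ exists. The demands at all stages together give (1). $\square$

The demand $g_n\not\le_T A$ is not part of the statement; it is there to keep the recursion going.

## No splitting of $Q$ exists, so $\mathcal B\models\neg\Theta$

Take $g_n$ from Lemma 4 and $Q,P,R$ from (3). They are closed, $P\wedge R\le_s\{A\}\vee Q$, and $x=\deg\{A\}$ is meet-irreducible. Suppose, for a contradiction, that closed sets $Q_0,Q_1$ satisfy
$$Q\equiv_s Q_0\wedge Q_1,\qquad P\le_s\{A\}\vee Q_0,\qquad R\le_s\{A\}\vee Q_1.$$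

**Step 1: the splitting assigns a bit to each $n$.** Let $\Phi$ map $Q$ into $Q_0\wedge Q_1$, and write $\Phi(n^\frown g_n)=i(n)^\frown h_n$ with $i(n)\in\{0,1\}$ and $h_n\in Q_{i(n)}$. Note that $h_n\le_T g_n$.

**Step 2: the bit is the right one.** The purpose is to show that $i(n)=0$ iff $n\in A$; this is where (1) of Lemma 4 is used. Let $i(n)=0$. Then $A\oplus h_n\in\{A\}\vee Q_0$ computes a member of $P$, say $A\oplus(m^\frown g_m)$ with $m\in A$. So $g_m\le_T A\oplus h_n\le_T A\oplus g_n$. By (1), $m=n$, and hence $n\in A$. If $i(n)=1$, then in the same way $A\oplus h_n$ computes a member of $R$, say with label $m\notin A$, and again $m=n$, so $n\notin A$.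

**Step 3: the bit was computed without $A$.** By Step 2, $1-\Phi(n^\frown g_n)(0)=1-i(n)=A(n)$ for all $n$. Consider a Turing functional whose value at input $0$, with oracle $f$, is $1-\Phi(f)(0)$ if $\Phi(f)(0)\in\{0,1\}$, and is undefined otherwise. It is $\Phi_e$ for some $e$, and $\Phi_e(n^\frown g_n)(0)\!\downarrow=A(n)$ for *every* $n$. This contradicts (2) of Lemma 4.

So $\varphi(x)$ fails in $\mathcal B$ although $x$ is meet-irreducible; that is, $\mathcal B\models\neg\Theta$. Together with $\mathcal C\models\Theta$ this proves Theorem 2. $\blacksquare$

Note that $\{A\}$ is a closed subset of Cantor space, so its degree $x$ lies in $\mathcal C$, where $\varphi(x)$ holds. It is the larger supply of $q$ in $\mathcal B$ that makes $\varphi(x)$ fail there.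

## Which degrees satisfy $\varphi$

We now prove Theorem 3.

**Step 1: $\varphi(x)$ implies that $x$ is meet-irreducible, in both lattices.** The purpose is to see that the example $\{A,B\}$ above was typical. Let $x=a\wedge b$ and apply $\varphi(x)$ with $q=0$, $p=a$, $r=b$; the hypothesis $a\wedge b\le x\vee0$ holds. We get $q_0\wedge q_1=0$ with $a\le x\vee q_0$ and $b\le x\vee q_1$. Since $0$ is meet-irreducible in both lattices, $q_0=0$ or $q_1=0$, so $a\le x$ or $b\le x$. As $x\le a$ and $x\le b$, this gives $x=a$ or $x=b$.

**Step 2: the converse in $\mathcal C$.** That meet-irreducibility implies $\varphi$ in $\mathcal C$ is exactly $\mathcal C\models\Theta$. This proves part 1.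

**Step 3: singletons in $\mathcal B$.** If $A$ is noncomputable, then $\varphi(\{A\})$ fails in $\mathcal B$, since in the last section $A$ was an arbitrary noncomputable set. If $A$ is computable, then $\{A\}$ has degree $0$, and $\varphi(0)$ holds by distributivity: if $p\wedge r\le 0\vee q=q$, then
$$q=q\vee(p\wedge r)=(q\vee p)\wedge(q\vee r),$$
so $q_0=q\vee p$ and $q_1=q\vee r$ are as required. This proves part 2. $\blacksquare$

## When only nonempty closed sets are admitted

One may prefer to leave out the empty set, and with it the degree $1$. Theorem 2 remains true. The refutation in $\mathcal B$ used only nonempty sets: $A$ is noncomputable, so neither $A$ nor its complement is empty, and thus $P$ and $R$ are nonempty. It refuted all $Q_0,Q_1$, and the proof that $\{A\}$ is meet-irreducible is unchanged.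

In the proof of $\mathcal C\models\Theta$ two places need a word. In Step 2, if one of $K_0^\tau,K_1^\tau$ is empty, then the other is $K$; let $j(\tau)$ be its index and $\Psi_\tau$ the identity. If both are nonempty, apply meet-irreducibility as before. In Step 3, suppose $Q_0=\emptyset$. Then $Q_1=Q$, and we replace $Q_0$ by $Q\vee P$: indeed $(Q\vee P)\wedge Q\equiv_s Q$ by absorption, and $P\le_s K\vee(Q\vee P)$. Symmetrically, if $Q_1=\emptyset$, replace it by $Q\vee R$.
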